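\title{The Fock representation of $C^*(q\text{-CCR})$ is faithful for all $|q|<1$}

\begin{abstract}
Let $-1<q<1$ and let $C^*(q\text{-CCR})$ be the universal $C^*$-algebra generated by $a_1,\dots,a_n$ subject to $a_i^*a_j=\delta_{ij}\mathbf 1+q\,a_ja_i^*$. We prove that its Fock representation is faithful for every $n$ and every such $q$. An arbitrary representation is compared with the $k$-th level of the $q$-deformed Fock space through a natural map that intertwines the two actions up to an error $O(|q|^k)$. As consequences, $\sum_i a_ia_i^*$ has a spectral gap at $0$, and a representation is faithful exactly when it has a vacuum vector. The same method applies to Wick relations whose coefficient operator is a self-adjoint solution of the braid relation of norm less than $1$.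
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Fix an integer $n\ge1$ and a real number $q$ with $|q|<1$. The $*$-algebra $q$-CCR is the unital $*$-algebra generated by $a_1,\dots,a_n$ subject to
\begin{equation}\label{eq:qccr}
a_i^*a_j=\delta_{ij}\mathbf 1+q\,a_ja_i^*,\qquad i,j=1,\dots,n.
\end{equation}
For $q=1$ and $q=-1$ these would be commutation and anticommutation relations between the $a_i^*$ and the $a_j$. For $q=0$ they say that the $a_i$ are isometries with mutually orthogonal ranges.

A \emph{representation} is a unital $*$-homomorphism $\pi$ into the bounded operators on a Hilbert space. From $\|\pi(a_i)\|^2=\|\pi(a_i^*a_i)\|\le 1+|q|\,\|\pi(a_i)\|^2$ we get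
\begin{equation}\label{eq:normbound}
\|\pi(a_i)\|\le(1-|q|)^{-1/2}
\end{equation}
in every representation. Hence $\|x\|=\sup_\pi\|\pi(x)\|$ is finite for every $x$ in $q$-CCR. Dividing out the elements of seminorm zero and completing, we obtain the universal enveloping $C^*$-algebra $A=C^*(q\text{-CCR})$. The representations of $A$ are the same as those of $q$-CCR. We write $a_i$ also for the generators of $A$ and call the elements of the dense $*$-subalgebra that they generate \emph{polynomials}.

\subsection*{The Fock representation}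
Let $V=\mathbb C^n$ with standard orthonormal basis $e_1,\dots,e_n$, and let $V^{\otimes0}=\mathbb C\Omega$ with a unit vector $\Omega$, the vacuum. Inner products are linear in the first variable, and $\langle\cdot,\cdot\rangle_0$, $\|\cdot\|_0$ refer to the usual Hilbert structure of $V^{\otimes k}$. On $V^{\otimes k}$ consider the $q$-inner product
\[
\langle \xi_1\otimes\cdots\otimes\xi_k,\ \eta_1\otimes\cdots\otimes\eta_k\rangle_q=\sum_{\sigma\in S_k}q^{\mathsf{inv}(\sigma)}\langle\xi_{\sigma(1)},\eta_1\rangle\cdots\langle\xi_{\sigma(k)},\eta_k\rangle ,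
\]
where $\mathsf{inv}(\sigma)$ is the number of pairs $i<j$ with $\sigma(i)>\sigma(j)$. The sum runs over all ways of pairing the $\xi$'s with the $\eta$'s, and each crossing costs a factor $q$. For $q=0$ only $\sigma=\mathrm{id}$ survives and we recover $\langle\cdot,\cdot\rangle_0$. For $|q|<1$ the form is positive definite. Let $F_k$ denote $V^{\otimes k}$ with the $q$-inner product, and let $\mathcal F^q=\bigoplus_{k\ge0}F_k$ be the Hilbert space direct sum, the \emph{$q$-deformed Fock space}. The left creation operators $L_i\xi=e_i\otimes\xi$ (with $L_i\Omega=e_i$) are bounded on $\mathcal F^q$ and satisfy \eqref{eq:qccr}. These facts are proved in greater generality in Section~\ref{sec:braided}, independently of the rest of the paper except for the two lemmas of Section~\ref{sec:lastletter}. The \emph{Fock representation} $\pi_F$ of $A$ is given by $\pi_F(a_i)=L_i$, and its image is the $C^*$-algebra $\mathcal E_q$ generated by $L_1,\dots,L_n$.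

\subsection*{The question}
The algebra $A$ is defined by a supremum over all representations, while $\mathcal E_q$ is a concrete algebra of operators in which one can compute. The problem, posed in \cite{Kuzmin}, is to determine for each $n\ge2$ and each $q$ with $0<|q|<1$ whether $\pi_F$ is faithful on $A$, that is, whether the surjection $A\to\mathcal E_q$ is injective. Since an injective $*$-homomorphism of $C^*$-algebras is isometric and the polynomials are dense, this asks whether
\[
\|\pi(x)\|\le\|\pi_F(x)\|\qquad\text{for every representation $\pi$ and every polynomial $x$.}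
\]

It is known that $\pi_F$ is faithful on the $*$-algebra $q$-CCR. This does not settle the question: restriction from $[-1,1]$ to $[0,1]$ is injective on polynomial functions but not on $C[-1,1]$. For $q=0$ the algebra $A$ is the Cuntz--Toeplitz algebra $\mathbb K\mathcal O_n$, and its Fock representation is faithful. Dykema and Nica proved that $\mathcal E_q\simeq\mathbb K\mathcal O_n$ for $|q|<0.44$ and constructed an embedding of $\mathbb K\mathcal O_n$ into $\mathcal E_q$ for all $|q|<1$. Kennedy showed that $\mathcal E_q$ embeds into $\mathbb K\mathcal O_n$ and is exact. The case $q=0$ suggests a positive answer for small $|q|$. On the other hand, the Fock representation is not faithful at $q=-1$ (Section~\ref{sec:sharp}), so the answer could a priori change somewhere in $(-1,1)$ or depend on $n$. It does not.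

\begin{theorem}\label{thm:main}
For all $n\ge1$ and $q\in(-1,1)$, the Fock representation $\pi_F:C^*(q\text{-CCR})\to\mathcal E_q$ is injective.
\end{theorem}

\subsection*{The method}
Averaging over the circle action $a_i\mapsto za_i$ reduces the theorem to polynomials $x$ of degree zero, which preserve each level $F_k$ of Fock space (Section~\ref{sec:prelim}). Let $\pi$ be a representation on $H$. The map $\Phi_k:F_k\otimes H\to H$ that sends $e_{i_1}\otimes\cdots\otimes e_{i_k}\otimes h$ to $\pi(a_{i_1}\cdots a_{i_k})h$ links $\pi$ to the $k$-th level. Moving $a_j^*$ through $k$ letters produces the Fock annihilation operator plus a remainder with coefficient $q^k$, and we show that $\pi(x)\Phi_k=\Phi_kX_k$ with $X_k$ close to $\pi_F(x)|_{F_k}\otimes1$. An eigenvector $h$ of $\pi(x)$ then either survives at every level, $\Phi_k^*h\ne0$, and its eigenvalue is asymptotically bounded by $\|\pi_F(x)\|$, or it produces a vacuum vector, and $\pi$ is the Fock representation. Section~\ref{sec:one} carries this out by hand for one generator. The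 estimate that controls the remainder for all $|q|<1$ is proved in Section~\ref{sec:lastletter}, and the proof of Theorem~\ref{thm:main} is completed in Section~\ref{sec:proof}. Consequences are collected in Corollary~\ref{cor:main}, and Theorem~\ref{thm:braided} extends the result to braided Wick relations.

\section{Wick ordering, vacuum vectors and the gauge action}\label{sec:prelim}

For a word $I=(i_1,\dots,i_k)$ in the letters $1,\dots,n$ put $|I|=k$, $a_I=a_{i_1}\cdots a_{i_k}$, $L_I=L_{i_1}\cdots L_{i_k}$ and $e_I=e_{i_1}\otimes\cdots\otimes e_{i_k}=L_I\Omega$. For the empty word, $a_\emptyset=\mathbf 1$ and $e_\emptyset=\Omega$. Note that $a_I^*=a_{i_k}^*\cdots a_{i_1}^*$. Let $a(\cdot):V^{\otimes k}\to A$ be the linear map with $a(e_I)=a_I$.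

We use the following textbook facts about a unital $C^*$-algebra $B$.
\begin{itemize}
\item[(F1)] If $x=x^*\in B$, there is a pure state $\varphi$ with $|\varphi(x)|=\|x\|$. The GNS representation of a pure state is irreducible, and in an irreducible representation every nonzero vector is cyclic.
\item[(F2)] If $\pi_1,\pi_2$ have cyclic unit vectors $v_1,v_2$ with $\langle\pi_1(y)v_1,v_1\rangle=\langle\pi_2(y)v_2,v_2\rangle$ for all $y\in B$, then $\pi_1$ and $\pi_2$ are unitarily equivalent.
\item[(F3)] The square root is operator monotone: $0\le S\le T$ implies $S^{1/2}\le T^{1/2}$.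
\item[(F4)] A unital $*$-homomorphism is contractive and can only shrink spectra. An injective one is isometric and preserves spectra.
\end{itemize}

The elements $a_Ia_J^*$ are called \emph{Wick monomials}. Give $a_i$ degree $1$ and $a_i^*$ degree $-1$, so that $a_Ia_J^*$ has degree $|I|-|J|$. Let $\mathcal P_0\subset A$ be the span of the Wick monomials with $|I|=|J|$.

\begin{lemma}\label{lem:wick}
Every word in the $a_i$ and $a_i^*$ is a linear combination of Wick monomials of the same degree. In particular the Wick monomials span a dense subspace of $A$, and $\mathcal P_0$ is a $*$-subalgebra.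
\end{lemma}

\begin{proof}
Use induction on the number $\nu$ of pairs of positions in the word where a starred letter stands somewhere to the left of an unstarred one. If $\nu=0$, the word is a Wick monomial. Otherwise it contains an adjacent pair $a_i^*a_j$. The relation replaces this pair by multiples of $\mathbf 1$ and of a product of the form $a_la_k^*$. Each resulting word has the same degree and smaller $\nu$.
\end{proof}

A \emph{vacuum vector} of a representation $\pi$ is a vector $v\neq0$ with $\pi(a_i)^*v=0$ for all $i$. The vector $\Omega$ is a vacuum vector of $\pi_F$, because the range of $L_i$ is orthogonal to $F_0$. It is cyclic, because the vectors $L_I\Omega=e_I$ span all levels.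

\begin{lemma}\label{lem:vacuum}
If $v$ is a vacuum vector of $\pi$, then the restriction of $\pi$ to $\overline{\pi(A)v}$ is unitarily equivalent to $\pi_F$. In particular an irreducible representation with a vacuum vector is equivalent to $\pi_F$.
\end{lemma}

\begin{proof}
Let $\|v\|=1$. If $J\ne\emptyset$, then $\pi(a_J)^*v=0$, since the rightmost factor of $a_J^*$ kills $v$. So $\langle\pi(a_Ia_J^*)v,v\rangle=\langle\pi(a_J)^*v,\pi(a_I)^*v\rangle$ vanishes unless $I=J=\emptyset$, when it equals $1$. The same holds for $\Omega$ in $\pi_F$. By Lemma~\ref{lem:wick} the two vector states agree on $A$, and (F2) applies. If $\pi$ is irreducible, $v$ is cyclic by (F1).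
\end{proof}

The next lemma removes all degrees except zero.

\begin{lemma}\label{lem:gauge}
If $\|\pi_F(x)\|=\|x\|$ for all $x\in\mathcal P_0$, then $\pi_F$ is injective.
\end{lemma}

\begin{proof}
For $z\in\mathbb T$ the elements $za_i$ satisfy the defining relations, so by universality there is an automorphism $\gamma_z$ of $A$ with $\gamma_z(a_i)=za_i$, and $\gamma_z(a_Ia_J^*)=z^{|I|-|J|}a_Ia_J^*$. The map $z\mapsto\gamma_z(y)$ is norm continuous for polynomials $y$, hence for all $y\in A$, since each $\gamma_z$ is isometric. Let $E(y)=\int_{\mathbb T}\gamma_z(y)\,dz$, with normalized Haar measure. Then $E$ is contractive, fixes the Wick monomials of degree zero and kills the others. So $E(A)\subset\overline{\mathcal P_0}$, and $\pi_F$ is isometric on $E(A)$ by hypothesis.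

Let $U_z$ be the unitary on Fock space that acts as $z^k$ on $F_k$. Then $U_zL_iU_z^*=zL_i$, so $\pi_F(\gamma_z(y))=U_z\pi_F(y)U_z^*$ for all $y$. Suppose $\pi_F(y)=0$. Then $\pi_F(E(y^*y))=\int U_z\pi_F(y^*y)U_z^*\,dz=0$, hence $E(y^*y)=0$. For each state $\varphi$ of $A$ the function $z\mapsto\varphi(\gamma_z(y^*y))$ is continuous, nonnegative and has integral $\varphi(E(y^*y))=0$. So it vanishes, and at $z=1$ we get $\varphi(y^*y)=0$. As $\varphi$ is arbitrary, $y=0$ by (F1).
\end{proof}

The three lemmas used only the shape of the relations. The specific input is the rule for moving one starred letter through a word.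

\begin{lemma}\label{lem:commute}
For $k\ge1$ and $\xi\in F_k$,
\begin{equation}\label{eq:commute}
a_j^*\,a(\xi)=a(L_j^*\xi)+q^k\,a(\xi)\,a_j^* ,
\end{equation}
and $L_j^*e_I=\sum_{m=1}^kq^{m-1}\delta_{j,i_m}\,e_{I\setminus m}$, where $I\setminus m$ is the word $I=(i_1,\dots,i_k)$ with its $m$-th letter deleted.
\end{lemma}

\begin{proof}
We first show
\begin{equation}\label{eq:word}
a_j^*a_I=\sum_{m=1}^kq^{m-1}\delta_{j,i_m}\,a_{I\setminus m}+q^ka_Ia_j^* .
\end{equation}
For $k=1$ this is \eqref{eq:qccr}. Multiply \eqref{eq:word} on the right by $a_{i_{k+1}}$. The last term becomes $q^ka_I(\delta_{j,i_{k+1}}\mathbf 1+q\,a_{i_{k+1}}a_j^*)$, which supplies the summand $m=k+1$ and the new remainder. Now apply $\pi_F$ to \eqref{eq:word} and evaluate at $\Omega$. Since $L_j^*\Omega=0$, this gives the formula for $L_j^*e_I$. Thus the sum in \eqref{eq:word} is $a(L_j^*e_I)$, and \eqref{eq:commute} follows by linearity.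
\end{proof}

Formula \eqref{eq:commute} holds in every representation. It says that, on a product of $k$ creation operators, $a_j^*$ acts as in Fock space, up to a term with the small coefficient $q^k$.

\section{One generator}\label{sec:one}

Let $n=1$, $a=a_1$, $L=L_1$, and $[k]=1+q+\dots+q^{k-1}=\frac{1-q^k}{1-q}$, with $[0]=0$. Each $F_k$ is spanned by $e^{\otimes k}$, and Lemma~\ref{lem:commute} gives $L^*e^{\otimes k}=[k]\,e^{\otimes(k-1)}$. So $LL^*$ acts on $F_k$ as the scalar $[k]$, and its spectrum is $\{[k]:k\ge0\}\cup\{\frac1{1-q}\}$.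

There are other representations. For $|z|=1$ the scalar $a=z(1-q)^{-1/2}$ satisfies $a^*a=1+qaa^*$. It has no vacuum vector, and $aa^*$ takes the value $\frac1{1-q}$. For $q\neq0$ this is not an eigenvalue of $LL^*$, but it is the limit of the eigenvalues $[k]$. Such a representation is visible in Fock space only in the limit of high levels.

Let us show that nothing else can happen for the degree-zero element $x=aa^*$. Let $\pi$ be irreducible, drop $\pi$ from the notation, and suppose $aa^*h=\lambda h$ with $h\ne0$. By \eqref{eq:word}, $a^*a^k=[k]a^{k-1}+q^ka^ka^*$. Multiplying on the left by $a$ and writing $a^{k+1}a^*=a^k\cdot aa^*$, we obtain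
\[
aa^*\cdot a^k=a^kX_k,\qquad X_k=[k]+q^k\,aa^* .
\]
Take adjoints and apply both sides to $h$. With $h_k=(a^*)^kh$ this gives $X_kh_k=\lambda h_k$.

If $h_k\ne0$ for all $k$, then $|\lambda-[k]|\le|q|^k\|a\|^2$ for all $k$, so $\lambda=\frac1{1-q}$. If some $h_k$ is zero, the last nonzero one is a vacuum vector, $\pi\simeq\pi_F$ by Lemma~\ref{lem:vacuum}, and $\lambda$ is one of the $[k]$. In both cases $\lambda$ lies in the spectrum of $LL^*$. Both cases matter. For $q>0$ the supremum of the $[k]$ is $\frac1{1-q}$, an eigenvalue of the first kind. For $q<0$ it is $[1]=1$, an eigenvalue of the second kind.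

Two features carry over. First, the identity $xa^k=a^kX_k$ does not bound $\|x\|$ by $\|X_k\|$, because $a^k$ need not be an isometry; but it does transport eigenvalues from $x^*$ to $X_k^*$. Second, to write the remainder in the form $a^k\cdot(\,\cdot\,)$ we detached the last letter of $a^{k+1}$. For $n\ge2$ the scalar $[k]$ becomes the operator $\pi_F(x)|_{F_k}$ on a space of dimension $n^k$, and detaching the last letter becomes an operator $F_k\to F_{k-1}$. Its norm must not outgrow the factor $q^k$. This is the one estimate that the proof needs.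

\section{Removing the last letter}\label{sec:lastletter}

For $k\ge1$ let $r_p:V^{\otimes k}\to V^{\otimes(k-1)}$ be given by $r_pe_{(i_1,\dots,i_k)}=\delta_{p,i_k}\,e_{(i_1,\dots,i_{k-1})}$, so that $\xi=\sum_pr_p\xi\otimes e_p$. For $0\le\rho<1$ put
\[
\omega_\rho=\prod_{m\ge2}\frac{1-\rho^m}{1+\rho^{m-1}},\qquad\omega=\omega_{|q|}.
\]
The factors lie in $(0,1]$ and $\sum_m\rho^m<\infty$, so $0<\omega_\rho\le1$, and every partial product is at least $\omega_\rho$.

Write $\langle\xi,\eta\rangle_q=\langle P_k\xi,\eta\rangle_0$, where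
\[
P_k(\xi_1\otimes\cdots\otimes\xi_k)=\sum_{\sigma\in S_k}q^{\mathsf{inv}(\sigma)}\,\xi_{\sigma(1)}\otimes\cdots\otimes\xi_{\sigma(k)},\qquad P_0=1,
\]
is a positive definite operator on $(V^{\otimes k},\langle\cdot,\cdot\rangle_0)$.

\begin{proposition}\label{prop:last}
For all $k\ge1$,
\begin{equation}\label{eq:Pright}
P_k\ge\omega\,(P_{k-1}\otimes1).
\end{equation}
Equivalently, $\sum_p\|r_p\xi\|_q^2\le\omega^{-1}\|\xi\|_q^2$ for all $\xi\in F_k$.
\end{proposition}

We shall factor $P_k=(P_{k-1}\otimes1)R_k$ with $R_k=1+qW_2+\dots+q^{k-1}W_k$ for certain permutation unitaries $W_j$, and then bound $R_k^{-1}$ uniformly in $k$. The Neumann series is not enough: the estimate $\|R_k-1\|_0\le|q|/(1-|q|)$ is below $1$ only for $|q|<\frac12$. For $n=1$ we have $R_k=[k]$, and the recursion $[m](1-q^{m-1})=(1-q^m)[m-1]$ writes $[k]$ as a product of factors that tend to $1$ geometrically fast. This recursion survives for operators that satisfy the braid relations.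

\begin{lemma}\label{lem:braid}
Let $\tau_1,\dots,\tau_{k-1}$ be bounded operators with $\|\tau_i\|\le\rho<1$, $\tau_i\tau_{i+1}\tau_i=\tau_{i+1}\tau_i\tau_{i+1}$, and $\tau_i\tau_j=\tau_j\tau_i$ for $|i-j|\ge2$. For $1\le m\le k$ put $S_m=\tau_1\cdots\tau_{m-1}$ (so $S_1=1$) and $R_{(m)}=S_1+\dots+S_m$. Then:
\begin{itemize}
\item[(a)] $S_m\tau_i=\tau_{i+1}S_m$ for $1\le i\le m-2$;
\item[(b)] $R_{(m)}(1-S_m)=(1-\tau_1S_m)R_{(m-1)}$ for $2\le m\le k$;
\item[(c)] $R_{(k)}$ is invertible, $\|R_{(k)}^{-1}\|\le\omega_\rho^{-1}$ and $\|R_{(k)}\|\le(1-\rho)^{-1}$.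
\end{itemize}
\end{lemma}

\begin{proof}
(a) The operator $\tau_i$ commutes with $\tau_{i+2},\dots,\tau_{m-1}$, and $\tau_{i+1}$ commutes with $\tau_1,\dots,\tau_{i-1}$. Hence
\[
S_m\tau_i=\tau_1\cdots\tau_{i-1}(\tau_i\tau_{i+1}\tau_i)\tau_{i+2}\cdots\tau_{m-1}=\tau_1\cdots\tau_{i-1}(\tau_{i+1}\tau_i\tau_{i+1})\tau_{i+2}\cdots\tau_{m-1}=\tau_{i+1}S_m .
\]

(b) For $1\le j\le m-1$, part (a) gives $S_mS_j=\tau_2\cdots\tau_jS_m$, so $\tau_1S_mS_j=S_{j+1}S_m$. The right side of (b) is therefore $R_{(m-1)}-\sum_{j=2}^mS_jS_m$. The left side is $R_{(m-1)}+S_m-\sum_{j=1}^mS_jS_m$, and the term $j=1$ cancels $S_m$.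

(c) We have $\|S_m\|\le\rho^{m-1}$, which gives the upper bound. For $m\ge2$ we have $\|S_m\|<1$ and $\|\tau_1S_m\|\le\rho^m<1$, so $1-S_m$ and $1-\tau_1S_m$ are invertible. Starting from $R_{(1)}=1$, part (b) shows inductively that $R_{(m)}$ is invertible with $R_{(m)}^{-1}=(1-S_m)R_{(m-1)}^{-1}(1-\tau_1S_m)^{-1}$. Thus $\|R_{(m)}^{-1}\|\le\frac{1+\rho^{m-1}}{1-\rho^m}\|R_{(m-1)}^{-1}\|$, and the product of these factors is at most $\omega_\rho^{-1}$.
\end{proof}

A bound on $R_k^{-1}$ is not yet an operator inequality between $P_k$ and $P_{k-1}\otimes1$, since $R_k$ is not self-adjoint in general. Squaring repairs this.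

\begin{lemma}\label{lem:compare}
Let $P,Q\ge0$ and let $R$ be invertible with $P=QR$. Then $\|R^{-1}\|^{-1}Q\le P\le\|R\|\,Q$.
\end{lemma}

\begin{proof}
We have $P^2=PP^*=QRR^*Q$ and $\|R^{-1}\|^{-2}\le RR^*\le\|R\|^2$. Hence $\|R^{-1}\|^{-2}Q^2\le P^2\le\|R\|^2Q^2$, and (F3) gives the claim.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:last}]
Sort the permutations $\sigma\in S_k$ by $j=\sigma(k)$. The last position takes part in exactly $k-j$ inversions, one for each value larger than $j$. The values $\sigma(1),\dots,\sigma(k-1)$ run over all arrangements of $\{1,\dots,k\}\setminus\{j\}$, and their inversions are those of the corresponding element of $S_{k-1}$. Therefore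
\[
P_k=(P_{k-1}\otimes1)R_k,\qquad R_k(\xi_1\otimes\cdots\otimes\xi_k)=\sum_{j=1}^kq^{k-j}\,\xi_1\otimes\cdots\widehat{\xi_j}\cdots\otimes\xi_k\otimes\xi_j .
\]
Let $\theta_i$ be the flip of the tensor positions $i$ and $i+1$. Flips of disjoint positions commute, and $\theta_i\theta_{i+1}\theta_i=\theta_{i+1}\theta_i\theta_{i+1}$ since both exchange positions $i$ and $i+2$. So $\tau_i=q\,\theta_{k-i}$ satisfy the hypotheses of Lemma~\ref{lem:braid} with $\rho=|q|$. The product $\theta_{k-1}\theta_{k-2}\cdots\theta_{j}$ moves the factor in position $j$ to the end, so the $j$-th summand of $R_k$ is $S_{k-j+1}$, and $R_k=R_{(k)}$. Lemmas~\ref{lem:braid}(c) and~\ref{lem:compare} give \eqref{eq:Pright}. The second formulation is the same inequality, because $\|\xi\|_q^2=\langle P_k\xi,\xi\rangle_0$ and $\langle(P_{k-1}\otimes1)\xi,\xi\rangle_0=\sum_p\|r_p\xi\|_q^2$.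
\end{proof}

\section{Approximate intertwining and the proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $\pi$ be a representation of $A$ on $H$. The role of $a^k$ in Section~\ref{sec:one} is taken by
\[
\Phi_k:F_k\otimes H\to H,\qquad\Phi_k(\xi\otimes h)=\pi(a(\xi))h,
\]
where $F_k\otimes H$ is the Hilbert tensor product with the $q$-inner product on $F_k$, and $\Phi_0=1_H$ under $F_0\otimes H=H$. Each $\Phi_k$ is bounded because $\dim F_k<\infty$; no bound uniform in $k$ is needed. The range of $\Phi_k$ is $\sum_{|I|=k}\pi(a_I)H$, so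
\begin{equation}\label{eq:kernel}
\Phi_k^*h=0\iff\pi(a_I)^*h=0\ \text{ for all }|I|=k .
\end{equation}
We measure $F_k$ in the $q$-norm because that is the norm in which $\|\pi_F(x)|_{F_k}\|\le\|\pi_F(x)\|$.

\begin{lemma}\label{lem:M}
Let $K=n\,\omega^{-1/2}(1-|q|)^{-1}$. For $k\ge0$ we have $\pi(a_i)\Phi_k=\Phi_{k+1}(L_i\otimes1)$. For $k\ge1$ there are operators $M_{j,k}:F_k\otimes H\to F_{k-1}\otimes H$ with
\[
\pi(a_j)^*\Phi_k=\Phi_{k-1}M_{j,k},\qquad\bigl\|M_{j,k}-L_j^*|_{F_k}\otimes1\bigr\|\le K|q|^k .
\]
\end{lemma}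

\begin{proof}
The first identity is $a_ia(\xi)=a(e_i\otimes\xi)$. For the second, detach the last letter in the remainder of \eqref{eq:commute}: since $a(\xi)=\sum_pa(r_p\xi)a_p$,
\[
a_j^*a(\xi)=a(L_j^*\xi)+q^k\sum_pa(r_p\xi)\,a_pa_j^* .
\]
Applying this to $h\in H$ gives the identity with $M_{j,k}=L_j^*|_{F_k}\otimes1+q^k\sum_pr_p\otimes\pi(a_pa_j^*)$. By Proposition~\ref{prop:last}, $\|r_p\|\le\omega^{-1/2}$ as a map $F_k\to F_{k-1}$, and $\|\pi(a_pa_j^*)\|\le(1-|q|)^{-1}$ by \eqref{eq:normbound}.
\end{proof}

For $q=0$ the intertwining is exact, and the $\Phi_k$ are isometries because the operators $\pi(a_I)$, $|I|=k$, are isometries with orthogonal ranges. For $q\neq0$ even $\Phi_1$ need not be an isometry: in $\pi_F$ we have $\|\Phi_1(e_1\otimes e_1)\|^2=1+q$.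

\begin{lemma}\label{lem:X}
Let $x=\sum c_{IJ}\,a_Ia_J^*\in\mathcal P_0$ be a finite sum with $|I|=|J|\le d$. For $k\ge d$ there are operators $X_k$ on $F_k\otimes H$ with
\[
\pi(x)\Phi_k=\Phi_kX_k,\qquad\bigl\|X_k-\pi_F(x)|_{F_k}\otimes1\bigr\|\to0\quad(k\to\infty).
\]
In particular $\limsup_k\|X_k\|\le\|\pi_F(x)\|$.
\end{lemma}

\begin{proof}
By linearity it suffices to treat $x=a_Ia_J^*$ with $|I|=|J|=m$. For $m=0$ take $X_k=1$. Let $m\ge1$, $J=(j_1,\dots,j_m)$ and $k\ge m$. Apply Lemma~\ref{lem:M} to the factors of $a_J^*=a_{j_m}^*\cdots a_{j_1}^*$ from right to left, and then to those of $a_I$: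
\[
\pi(a_Ia_J^*)\Phi_k=\pi(a_I)\Phi_{k-m}\,M_{j_m,k-m+1}\cdots M_{j_1,k}=\Phi_kX_k,\qquad X_k=(L_I\otimes1)M_{j_m,k-m+1}\cdots M_{j_1,k}.
\]
Replacing each $M$ by the corresponding $L^*\otimes1$ turns $X_k$ into $\pi_F(x)|_{F_k}\otimes1$. Let $\beta=(1-|q|)^{-1/2}$, so $\|L_i\|\le\beta$, and all operators $M_{j,l}$ and $L_j^*\otimes1$ have norm at most $c=\beta+K$. Replace the $m$ factors one at a time. Each replacement changes one factor by at most $K|q|^{k-m+1}$, so
\[
\bigl\|X_k-\pi_F(x)|_{F_k}\otimes1\bigr\|\le\beta^m\,m\,c^{m-1}K|q|^{k-m+1}\to0. \qedhere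
\]
\end{proof}

To use Lemma~\ref{lem:X} we need $\|x\|$ to be attained as an eigenvalue, in a representation where one vacuum vector decides everything. A pure state provides both.

\begin{proposition}\label{prop:zero}
$\|x\|=\|\pi_F(x)\|$ for all $x\in\mathcal P_0$.
\end{proposition}

\begin{proof}
Only $\|x\|\le\|\pi_F(x)\|$ needs proof. Since $x^*x\in\mathcal P_0$ by Lemma~\ref{lem:wick}, the $C^*$-identity allows us to assume $x=x^*$. By (F1) choose a pure state $\varphi$ with $|\varphi(x)|=\|x\|$. Let $\pi$ be its GNS representation, which is irreducible, with cyclic unit vector $h$. Then $\|x\|=|\langle\pi(x)h,h\rangle|\le\|\pi(x)h\|\le\|x\|$. Equality in the Cauchy--Schwarz inequality gives $\pi(x)h=\lambda h$, where $\lambda=\varphi(x)$ is real and $|\lambda|=\|x\|$.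

\emph{Case 1: $\Phi_k^*h\ne0$ for all $k$.} Taking adjoints in Lemma~\ref{lem:X} gives $X_k^*\Phi_k^*h=\Phi_k^*\pi(x)h=\lambda\,\Phi_k^*h$. So $|\lambda|\le\|X_k\|$ for all large $k$, and $\|x\|\le\limsup_k\|X_k\|\le\|\pi_F(x)\|$.

\emph{Case 2: $\Phi_k^*h=0$ for some $k$.} Take $k$ minimal; $k\ge1$ since $\Phi_0=1$. By \eqref{eq:kernel} there is a word $J$ with $|J|=k-1$ and $v=\pi(a_J)^*h\ne0$, while $\pi(a_i)^*v=\pi(a_Ja_i)^*h=0$ for all $i$. So $v$ is a vacuum vector, and $\pi\simeq\pi_F$ by Lemma~\ref{lem:vacuum}. Hence $\|x\|=|\lambda|\le\|\pi(x)\|=\|\pi_F(x)\|$.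
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Combine Proposition~\ref{prop:zero} with Lemma~\ref{lem:gauge}.
\end{proof}

\begin{remark}
The hypothesis $|q|<1$ enters three times: in the norm bound \eqref{eq:normbound}, in $\omega>0$, and in $|q|^k\to0$. Finiteness of $n$ makes $\Phi_k$ bounded and $K$ finite; infinitely many generators are reached afterwards, in Corollary~\ref{cor:main}(d). Degree zero is needed so that $X_k$ maps $F_k\otimes H$ to itself and can have eigenvectors. Faithfulness of $\pi_F$ on the $*$-algebra is not used.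
\end{remark}

\section{Consequences}\label{sec:cons}

Recall that a $C^*$-algebra $B$ is \emph{exact} if the minimal tensor product with $B$ preserves short exact sequences of $C^*$-algebras. For part (d) below, let $A_\infty$ be the universal $C^*$-algebra generated by $a_1,a_2,\dots$ subject to \eqref{eq:qccr} for all $i,j\ge1$, which exists by \eqref{eq:normbound}. Let $\mathcal F^q(\ell^2)$ be the completion, in the $q$-inner product, of the span of the vectors $e_I$ over all finite words $I$ in $1,2,\dots$.

\begin{corollary}\label{cor:main}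
Let $|q|<1$.
\begin{itemize}
\item[(a)] $C^*(q\text{-CCR})\simeq\mathcal E_q$. Hence, for $n\ge2$, it is exact, embeds into $\mathbb K\mathcal O_n$, contains a copy of $\mathbb K\mathcal O_n$, and is isomorphic to $\mathbb K\mathcal O_n$ when $|q|<0.44$.
\item[(b)] In every representation, the spectrum of $\sum_ia_ia_i^*$ lies in $\{0\}\cup[\omega,\infty)$.
\item[(c)] A representation $\pi$ of $C^*(q\text{-CCR})$ is faithful if and only if there is $v\ne0$ with $\pi(a_i)^*v=0$ for all $i$.
\item[(d)] Theorem~\ref{thm:main} also holds for countably infinitely many generators: the Fock representation of $A_\infty$ on $\mathcal F^q(\ell^2)$ is injective.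
\end{itemize}
\end{corollary}

\begin{proof}
(a) Combine Theorem~\ref{thm:main} with the results of Dykema--Nica and Kennedy quoted in Section~\ref{sec:intro}.

(b) Let $D=\sum_ia_ia_i^*$. By Theorem~\ref{thm:main} and (F4) it suffices to find the spectrum of $\pi_F(D)$. This operator involves the first letter of a tensor, so we reflect \eqref{eq:Pright}. Let $U_k$ be the unitary on $(V^{\otimes k},\langle\cdot,\cdot\rangle_0)$ that reverses the order of the factors, and let $w(i)=k+1-i$. Conjugation by $U_k$ replaces the term $\sigma$ of $P_k$ by the term $w\sigma w$. A pair $i<j$ is an inversion of $w\sigma w$ exactly when $w(j)<w(i)$ is an inversion of $\sigma$, so $U_kP_kU_k=P_k$. Since $U_k(\xi\otimes\eta)=\eta\otimes U_{k-1}\xi$ for $\eta\in V$, we get $U_k(P_{k-1}\otimes1)U_k=1\otimes P_{k-1}$. Hence $P_k\ge\omega(1\otimes P_{k-1})$.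

For $k\ge1$ let $\Lambda_k:V\otimes F_{k-1}\to F_k$ be the bijection $e_i\otimes\xi\mapsto L_i\xi$, the identity map on tensors. The last inequality says $\Lambda_k^*\Lambda_k\ge\omega$. The operator $\Lambda_k\Lambda_k^*=\Lambda_k(\Lambda_k^*\Lambda_k)\Lambda_k^{-1}$ has the same spectrum, and it equals $\sum_iL_iL_i^*|_{F_k}$. So $\pi_F(D)\ge\omega$ on $\Omega^\perp$, and $\pi_F(D)\Omega=0$.

(c) If $v$ exists, $\pi$ contains $\pi_F$ by Lemma~\ref{lem:vacuum}, so it is faithful by Theorem~\ref{thm:main}. Conversely, by (b) the function $\chi_{\{0\}}$ is continuous on the spectrum of $D$ in $A$, so $e=\chi_{\{0\}}(D)$ is a projection in $A$ with $De=0$. It is nonzero, since $\pi_F(e)$ is the projection onto $\mathbb C\Omega$. If $\pi$ is faithful, then $\pi(e)\ne0$, and every $v$ in its range satisfies $\sum_i\|\pi(a_i)^*v\|^2=\langle\pi(D)v,v\rangle=0$.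

(d) The span of the $e_I$ is the increasing union of the algebraic Fock spaces over $\mathbb C^N$, and the $q$-inner product restricts to the $q$-inner product on each. The bound \eqref{eq:normbound} and the formula for $L_j^*e_I$ in Lemma~\ref{lem:commute} do not depend on $N$. So the $L_i$ are bounded on $\mathcal F^q(\ell^2)$, their adjoints are given on the $e_I$ by the same formula, and they define a representation $\pi_F^{(\infty)}$ of $A_\infty$. The subspace $\mathcal F^q(\mathbb C^N)$ is invariant under $L_i$ and $L_i^*$ for $i\le N$, and these operators restrict to the Fock representation $\pi_F^{(N)}$ of the algebra $A_N$ with $N$ generators. A polynomial $x$ involves only $a_1,\dots,a_N$ for some $N$, and every representation of $A_\infty$ restricts to one of $A_N$. Therefore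
\[
\|x\|_{A_\infty}\le\|x\|_{A_N}=\|\pi_F^{(N)}(x)\|\le\|\pi_F^{(\infty)}(x)\| .
\]
Thus $\pi_F^{(\infty)}$ is isometric on polynomials, hence on $A_\infty$.
\end{proof}

\section{The endpoints $q=\pm1$}\label{sec:sharp}

The range $|q|<1$ is sharp. For $q=1$ there are no bounded representations, by the Wintner--Wielandt theorem. Indeed, \eqref{eq:word} holds for any $q$ and gives $a_1^*a_1^k-a_1^ka_1^*=k\,a_1^{k-1}$. So $k\|a_1^{k-1}\|\le2\|a_1\|^2\|a_1^{k-1}\|$, which forces $a_1^{k-1}=0$ for large $k$; the same identity then gives $a_1^{k-2}=0,\dots,\mathbf 1=0$.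

For $q=-1$ the relations read $a_i^*a_j+a_ja_i^*=\delta_{ij}\mathbf 1$. They give $\|a_i\|\le1$, so the universal $C^*$-algebra exists. Now $P_k$ is $k!$ times the projection onto the antisymmetric tensors, so the form is only semidefinite, and the Fock representation lives on the antisymmetric Fock space obtained by dividing out null vectors. The tensor $e_1\otimes e_1\otimes\xi$ is symmetric in its first two factors, hence null, so $\pi_F(a_1^2)=0$. On the other hand, let $\gamma_1,\dots,\gamma_n$ be self-adjoint anticommuting unitaries, for example $\gamma_i=Z^{\otimes(i-1)}\otimes X\otimes1^{\otimes(n-i)}$ on $(\mathbb C^2)^{\otimes n}$, with $X=\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$ and $Z=\left(\begin{smallmatrix}1&0\\0&-1\end{smallmatrix}\right)$. Then $a_i=\gamma_i/\sqrt2$ satisfies $a_i^*a_j+a_ja_i^*=\frac12(\gamma_i\gamma_j+\gamma_j\gamma_i)=\delta_{ij}$ and $a_1^2=\frac12$. So $\pi_F$ is not faithful at $q=-1$. In the language of the proof, the operators $a_I^*$ of this representation are invertible, so no vacuum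 vector appears, while the levels of Fock space vanish for $k>n$ and cannot see it.

\section{Braided Wick relations}\label{sec:braided}

Lemma~\ref{lem:braid} used the flips only through the braid relations. This suggests the following setting. Let $n\ge1$, and let $T=T^*$ be an operator on $V\otimes V$ with $\|T\|\le\rho<1$ that satisfies $T_1T_2T_1=T_2T_1T_2$ on $V^{\otimes3}$, where $T_i$ denotes $T$ acting on the factors $i,i+1$ of a tensor power of $V$. Write $T(e_j\otimes e_k)=\sum_{i,l}t_{jk}^{il}\,e_i\otimes e_l$ and consider the unital $*$-algebra generated by $a_1,\dots,a_n$ with relations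
\begin{equation}\label{eq:wickT}
a_i^*a_j=\delta_{ij}\mathbf 1+\sum_{k,l}t^{il}_{jk}\,a_la_k^* .
\end{equation}
If $T$ is $q$ times the flip, this is $q$-CCR. If $T(e_j\otimes e_k)=q_{kj}\,e_k\otimes e_j$ with $q_{kj}=\overline{q_{jk}}$ and $|q_{jk}|\le\rho$, we get the $q_{ij}$-CCR $a_i^*a_j=\delta_{ij}\mathbf 1+q_{ij}a_ja_i^*$; here both sides of the braid relation send $e_a\otimes e_b\otimes e_c$ to $q_{ba}q_{ca}q_{cb}\,e_c\otimes e_b\otimes e_a$.

It is convenient to collect the generators into one operator. Given operators $\pi(a_i)$ on $H$, let $\Phi:V\otimes H\to H$, $\Phi(e_i\otimes h)=\pi(a_i)h$, so that $\Phi^*h=\sum_ie_i\otimes\pi(a_i)^*h$. Then $\Phi^*\Phi(e_j\otimes h)=\sum_ie_i\otimes\pi(a_i)^*\pi(a_j)h$ and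
\[
(1\otimes\Phi)(T\otimes1)(1\otimes\Phi^*)(e_j\otimes h)=\sum_{i,k,l}t_{jk}^{il}\,e_i\otimes\pi(a_l)\pi(a_k)^*h .
\]
So \eqref{eq:wickT} is equivalent to
\begin{equation}\label{eq:row}
\Phi^*\Phi=1+(1\otimes\Phi)(T\otimes1)(1\otimes\Phi^*).
\end{equation}
Hence $\|\Phi\|^2\le1+\rho\|\Phi\|^2$, that is, $\|\Phi\|^2\le(1-\rho)^{-1}$, and the universal $C^*$-algebra $A_T$ of \eqref{eq:wickT} exists. A \emph{Fock representation} is one with a cyclic vacuum vector.

\begin{theorem}\label{thm:braided}
The Fock representation of $A_T$ exists and is faithful.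
\end{theorem}

\subsection*{The Fock space}
Let $s_i=(i\ \,i+1)\in S_k$. A \emph{reduced word} for $\sigma$ is a shortest expression $\sigma=s_{i_1}\cdots s_{i_r}$; its length is $r=\mathsf{inv}(\sigma)$. Matsumoto's theorem states that any two reduced words for $\sigma$ are connected by the moves $s_is_j\leftrightarrow s_js_i$ ($|i-j|\ge2$) and $s_is_{i+1}s_i\leftrightarrow s_{i+1}s_is_{i+1}$. The $T_i$ satisfy the corresponding relations, so $T_\sigma=T_{i_1}\cdots T_{i_r}$ is well defined, and $T_{\sigma\sigma'}=T_\sigma T_{\sigma'}$ whenever $\mathsf{inv}(\sigma\sigma')=\mathsf{inv}(\sigma)+\mathsf{inv}(\sigma')$. Put $P_0=1$ and $P_k=\sum_{\sigma\in S_k}T_\sigma$. Reversing a reduced word gives $T_{\sigma^{-1}}=T_\sigma^*$, so $P_k=P_k^*$. If $T$ is $q$ times the flip, $T_\sigma$ is $q^{\mathsf{inv}(\sigma)}$ times the operator $\xi_1\otimes\cdots\otimes\xi_k\mapsto\xi_{\sigma^{-1}(1)}\otimes\cdots\otimes\xi_{\sigma^{-1}(k)}$, and $P_k$ is the operator of Section~\ref{sec:lastletter} because $\mathsf{inv}(\sigma)=\mathsf{inv}(\sigma^{-1})$.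

\begin{lemma}\label{lem:Tfock}
Let $R^\ell_k=1+T_1+T_1T_2+\dots+T_1\cdots T_{k-1}$ and $R^r_k=1+T_{k-1}+T_{k-1}T_{k-2}+\dots+T_{k-1}\cdots T_1$. For $k\ge1$,
\[
P_k=(1\otimes P_{k-1})R_k^\ell=(P_{k-1}\otimes1)R_k^r ,
\]
the operator $P_k$ is positive definite, and
\begin{equation}\label{eq:Tineq}
P_k\ge\omega_\rho\,(P_{k-1}\otimes1),\qquad P_k\le(1-\rho)^{-1}(1\otimes P_{k-1}).
\end{equation}
\end{lemma}

\begin{proof}
The permutation $d_j=s_1\cdots s_{j-1}$ sends $j$ to $1$, sends $i$ to $i+1$ for $i<j$, and fixes $i>j$. If $\sigma(j)=1$, then $w=\sigma d_j^{-1}$ fixes $1$, and the values of $\sigma$ in order are $w(2),\dots,w(j),1,w(j+1),\dots,w(k)$. So $\mathsf{inv}(\sigma)=\mathsf{inv}(w)+(j-1)$ and $T_\sigma=T_wT_1\cdots T_{j-1}$. As $w$ runs over the permutations fixing $1$, which have reduced words in $s_2,\dots,s_{k-1}$, the $T_w$ sum to $1\otimes P_{k-1}$. This gives the first factorization. For the second, $d_j'=s_{k-1}\cdots s_j$ sends $j$ to $k$, sends $i$ to $i-1$ for $i>j$, and fixes $i<j$. If $\sigma(j)=k$, then $w=\sigma(d_j')^{-1}$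 fixes $k$, the values of $\sigma$ are $w(1),\dots,w(j-1),k,w(j),\dots,w(k-1)$, and $\mathsf{inv}(\sigma)=\mathsf{inv}(w)+(k-j)$. The $T_w$ now sum to $P_{k-1}\otimes1$.

Lemma~\ref{lem:braid} applies to $\tau_i=T_i$ and to $\tau_i=T_{k-i}$. So $R_k^\ell$ and $R_k^r$ are invertible, with inverses of norm at most $\omega_\rho^{-1}$ and norms at most $(1-\rho)^{-1}$. By induction $P_k$ is invertible. The same holds with $tT$ in place of $T$ for $0\le t\le1$. This gives a norm-continuous path of invertible self-adjoint matrices from $1$ to $P_k$. The smallest eigenvalue is continuous along the path, starts at $1$ and never vanishes, so $P_k>0$. Now Lemma~\ref{lem:compare} gives \eqref{eq:Tineq}.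
\end{proof}

Let $F_k$ be $V^{\otimes k}$ with inner product $\langle P_k\cdot,\cdot\rangle_0$, and $\mathcal F=\bigoplus_kF_k$. By the second inequality in \eqref{eq:Tineq}, the left creation operators $L_i$ are bounded, with $\|L_i\|\le(1-\rho)^{-1/2}$. Their row operator $\Lambda:V\otimes\mathcal F\to\mathcal F$ restricts to the identity map on tensors $V\otimes F_{k-1}\to F_k$. From $\langle\zeta,P_k\eta\rangle_0=\langle\zeta,(1\otimes P_{k-1})\Lambda^*\eta\rangle_0$ we get
\[
\Lambda^*|_{F_k}=(1\otimes P_{k-1})^{-1}P_k=R_k^\ell\quad(k\ge1),\qquad\Lambda^*\Omega=0 .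
\]
On $V\otimes F_k$ with $k\ge1$, relation \eqref{eq:row} for $\Lambda$ reads $R^\ell_{k+1}=1+T_1(1\otimes R_k^\ell)$, which holds by the definition of $R^\ell$. On $V\otimes F_0$ it reads $R_1^\ell=1$. So $\pi_F(a_i)=L_i$ is a representation with cyclic vacuum vector $\Omega$. For $T$ equal to $q$ times the flip, this proves the facts about $\mathcal F^q$ stated in Section~\ref{sec:intro}.

\subsection*{The remainder term}
Let $\pi$ be a representation on $H$, and define $\Phi_k:F_k\otimes H\to H$ as in Section~\ref{sec:proof}. Write $1_l$ for the identity of $V^{\otimes l}$. Then $\Phi_1=\Phi$ and $\Phi_{k+1}=\Phi_k(1_k\otimes\Phi)$. The analogue of \eqref{eq:commute} is the following identity of maps $V^{\otimes k}\otimes H\to V\otimes H$, for $k\ge1$: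
\begin{equation}\label{eq:Tcommute}
\Phi^*\Phi_k=(1\otimes\Phi_{k-1})(R_k^\ell\otimes1)+(1\otimes\Phi_k)(T_1\cdots T_k\otimes1)(1_k\otimes\Phi^*).
\end{equation}
For $k=1$ this is \eqref{eq:row}. Multiply \eqref{eq:Tcommute} on the right by $1_k\otimes\Phi$. An operator on the first $l$ factors of $V$ can be moved past $1_l\otimes\Phi$, and $(1\otimes\Phi_{l-1})(1_l\otimes\Phi)=1\otimes\Phi_l$. So the first term becomes $(1\otimes\Phi_k)(R_k^\ell\otimes1_1\otimes1)$. In the second term insert $1_k\otimes\Phi^*\Phi=1+(1_{k+1}\otimes\Phi)(T_{k+1}\otimes1)(1_{k+1}\otimes\Phi^*)$. It becomes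
\[
(1\otimes\Phi_k)(T_1\cdots T_k\otimes1)+(1\otimes\Phi_{k+1})(T_1\cdots T_{k+1}\otimes1)(1_{k+1}\otimes\Phi^*).
\]
Since $R_k^\ell\otimes1_1+T_1\cdots T_k=R^\ell_{k+1}$, this is \eqref{eq:Tcommute} for $k+1$.

Detaching the last letter is now the factorization $1\otimes\Phi_k=(1\otimes\Phi_{k-1})(1_k\otimes\Phi)$. It turns \eqref{eq:Tcommute} into
\begin{equation}\label{eq:N}
\Phi^*\Phi_k=(1\otimes\Phi_{k-1})\bigl[\Lambda^*|_{F_k}\otimes1+N_k\bigr],\qquad N_k=(1_k\otimes\Phi)(T_1\cdots T_k\otimes1)(1_k\otimes\Phi^*).
\end{equation}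
The new difficulty is that $T_1\cdots T_k$ is small in the undeformed norm, while we need it small in the deformed norms. For $q$-CCR it was $q^k$ times a cyclic shift, and the question did not arise.

\begin{lemma}\label{lem:N}
As a map $F_k\otimes H\to V\otimes F_{k-1}\otimes H$, the operator $N_k$ has norm at most $\rho^k\omega_\rho^{-1/2}(1-\rho)^{-1}$.
\end{lemma}

\begin{proof}
We bound the three factors of $N_k$. The map $1_k\otimes\Phi^*:F_k\otimes H\to F_k\otimes V\otimes H$ has norm at most $\|\Phi\|$.

Regard $C=T_1\cdots T_k$ as a map $F_k\otimes V\to V\otimes F_k$. Lemma~\ref{lem:braid}(a) gives $CT_i=T_{i+1}C$ for $1\le i\le k-1$. The operator $P_k\otimes1$ is a sum of words in $T_1,\dots,T_{k-1}$, and $1\otimes P_k$ is the same sum with all indices raised by one. So $C(P_k\otimes1)=(1\otimes P_k)C$. Choose a polynomial that agrees with the square root on the finite spectrum of $P_k$; it gives $C(P_k\otimes1)^{1/2}=(1\otimes P_k)^{1/2}C$. Therefore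
\[
\|C\zeta\|_{V\otimes F_k}=\|(1\otimes P_k)^{1/2}C\zeta\|_0=\|C(P_k\otimes1)^{1/2}\zeta\|_0\le\rho^k\|\zeta\|_{F_k\otimes V}.
\]

Finally, $1_k\otimes\Phi:V\otimes F_k\otimes H\to V\otimes F_{k-1}\otimes H$ factors through $V\otimes F_{k-1}\otimes V\otimes H$. The first step is induced by the identity map on tensors $F_k\to F_{k-1}\otimes V$, which has norm at most $\omega_\rho^{-1/2}$ by the first inequality in \eqref{eq:Tineq}. The second step has norm at most $\|\Phi\|$. Multiply the bounds and use $\|\Phi\|^2\le(1-\rho)^{-1}$.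
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:braided}]
Existence was shown after Lemma~\ref{lem:Tfock}. For faithfulness we check that each step of the proof of Theorem~\ref{thm:main} applies to $A_T$.

Relation \eqref{eq:wickT} replaces $a_i^*a_j$ by multiples of $\mathbf 1$ and of products $a_la_k^*$, so the proof of Lemma~\ref{lem:wick} applies. Lemma~\ref{lem:vacuum} used only Lemma~\ref{lem:wick} and the cyclic vacuum vector $\Omega$; in particular the Fock representation is unique up to unitary equivalence. Lemma~\ref{lem:gauge} applies since the elements $za_i$, $|z|=1$, satisfy \eqref{eq:wickT} and $L_iF_k\subset F_{k+1}$.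

The identity $\pi(a_i)\Phi_k=\Phi_{k+1}(L_i\otimes1)$ holds by definition. Take the coefficient of $e_j$ in the first tensor factor $V$ on both sides of \eqref{eq:N}; this operation has norm $1$. The coefficient of $\Phi^*$ is $\pi(a_j)^*$ and that of $\Lambda^*$ is $L_j^*$, so
\[
\pi(a_j)^*\Phi_k=\Phi_{k-1}\bigl(L_j^*|_{F_k}\otimes1+N_{j,k}\bigr),\qquad\|N_{j,k}\|\le\rho^k\omega_\rho^{-1/2}(1-\rho)^{-1},
\]
by Lemma~\ref{lem:N}. This is Lemma~\ref{lem:M} with $\rho$ in place of $|q|$ and $K=\omega_\rho^{-1/2}(1-\rho)^{-1}$. Lemma~\ref{lem:X} used only Lemma~\ref{lem:M} and the bound on $\|L_i\|$, and Proposition~\ref{prop:zero} used only \eqref{eq:kernel} and Lemmas~\ref{lem:wick}, \ref{lem:vacuum} and~\ref{lem:X}. So $\pi_F$ is isometric on the span of the Wick monomials of degree zero, and Lemma~\ref{lem:gauge} gives injectivity.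
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kuzmin}
Alexey Kuzmin, \emph{CCR and CAR algebras are connected via a path of Cuntz-Toeplitz algebras}, arXiv:2203.10058 (2022).

\end{thebibliography}
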